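\title{Non-isomorphic Coxeter groups with the same finite quotients}

\begin{abstract}
A Coxeter group is not determined, among Coxeter groups, by its set of finite quotients: we construct two non-isomorphic Coxeter groups of rank $7$ with the same finite quotients. They belong to a family $W(I)$, $I\subseteq\mathbb Z/n$, obtained from the affine Coxeter group of type $\tilde A_{n-1}$ by adjoining one involution for each $i\in I$. We prove that $W(I)\cong W(J)$ if and only if $J=\pm I+c$, and that $W(I)$ and $W(J)$ have the same finite quotients if and only if $J=uI+c$ for a unit $u$ of $\mathbb Z/n$.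
\end{abstract}

\section{Introduction}

Let $\Gamma$ be a finite graph with vertex set $V(\Gamma)$, each of whose edges carries a label in $\{3,4,5,\dots\}\cup\{\infty\}$. The \emph{Coxeter group} $W_\Gamma$ is the group generated by $V(\Gamma)$ subject to the relations $v^2=1$ for every vertex $v$, $(vw)^2=1$ whenever $\{v,w\}$ is not an edge, and $(vw)^m=1$ whenever $\{v,w\}$ is an edge with finite label $m$. Thus non-adjacent generators commute, and an edge labeled $\infty$ imposes no relation. We call $|V(\Gamma)|$ the \emph{rank}. Coxeter groups are finitely generated and residually finite. For a group $G$, let $\mathcal F(G)$ be the set of isomorphism classes of finite quotients of $G$. The following question comes from M\"oller and Varghese \cite{MV}.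

\begin{quote}
\emph{Let $W_\Gamma$ and $W_\Omega$ be Coxeter groups with $\mathcal F(W_\Gamma)=\mathcal F(W_\Omega)$. Does it follow that $W_\Gamma\cong W_\Omega$?}
\end{quote}

A residually finite group $G$ embeds in its profinite completion $\widehat G=\varprojlim G/N$, the limit over all normal subgroups $N$ of finite index. The set $\mathcal F(G)$ keeps the groups $G/N$ and forgets the maps from $G$. By a theorem of Dixon, Formanek, Poland and Ribes \cite{DFPR}, two finitely generated groups have the same finite quotients exactly when their profinite completions are isomorphic as topological groups. So the question asks whether $W$ can be recovered from $\widehat W$ without knowing where it sits inside $\widehat W$.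

If $W_\Gamma$ is finite, the answer is yes: $W_\Omega$ has a normal subgroup $K$ with quotient $W_\Gamma$, and no finite quotient of $W_\Omega$ is larger, so $K\cap N=K$ for every normal subgroup $N$ of finite index, and $K=1$ by residual finiteness. In general one might guess yes as well, because a Coxeter group is assembled from involutions and finite dihedral groups, and every finite subgroup of a residually finite group embeds in some finite quotient. The guess fails because finite quotients record the finite subgroups but may blur their relative position.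

For $n\ge3$ and $I\subseteq\mathbb Z/n$, let $\Gamma_{n,I}$ be the graph with vertices $s_k$ $(k\in\mathbb Z/n)$ and $a_i$ $(i\in I)$ and with the edges
\begin{itemize}
\item $\{s_k,s_{k+1}\}$, labeled $3$, for $k\in\mathbb Z/n$;
\item $\{a_i,s_i\}$, labeled $\infty$, for $i\in I$;
\item $\{a_i,a_j\}$, labeled $\infty$, for distinct $i,j\in I$.
\end{itemize}
We write $W(I)=W_{\Gamma_{n,I}}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt}]
\node (s0) at (126:1.15) {$s_0$};
\node (s1) at (54:1.15) {$s_1$};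
\node (s2) at (-18:1.15) {$s_2$};
\node (s3) at (-90:1.15) {$s_3$};
\node (s4) at (198:1.15) {$s_4$};
\node (a0) at (-1.2,2) {$a_0$};
\node (a1) at (1.2,2) {$a_1$};
\draw (s0)--(s1)--(s2)--(s3)--(s4)--(s0);
\draw[dashed] (s0)--(a0)--(a1)--(s1);
\begin{scope}[xshift=5.2cm]
\node (t0) at (162:1.15) {$s_0$};
\node (t1) at (90:1.15) {$s_1$};
\node (t2) at (18:1.15) {$s_2$};
\node (t3) at (-54:1.15) {$s_3$};
\node (t4) at (234:1.15) {$s_4$};
\node (b0) at (-1.4,2) {$a_0$};
\node (b2) at (1.4,2) {$a_2$};
\draw (t0)--(t1)--(t2)--(t3)--(t4)--(t0);
\draw[dashed] (t0)--(b0)--(b2)--(t2);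
\end{scope}
\end{tikzpicture}
\caption{Two graphs whose Coxeter groups have the same finite quotients but are not isomorphic. Solid edges have label $3$, dashed edges have label $\infty$, and non-adjacent generators commute.}
\label{fig:graphs}
\end{figure}

\begin{theorem}\label{thm:main}
For $n=5$ we have $\mathcal F(W(\{0,1\}))=\mathcal F(W(\{0,2\}))$, but $W(\{0,1\})\not\cong W(\{0,2\})$. So the answer to the question is no.
\end{theorem}

The two graphs are shown in Figure~\ref{fig:graphs}. That they are different graphs does not by itself prove anything: a single edge labeled $6$, and an edge labeled $3$ together with an isolated vertex, both define the dihedral group of order $12$. Theorem~\ref{thm:main} is a case of the following classification.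

\begin{theorem}\label{thm:class}
Let $n\ge3$ and $I,J\subseteq\mathbb Z/n$.
\begin{enumerate}
\item[(1)] $W(I)\cong W(J)$ if and only if $J=\pm I+c$ for some sign and some $c\in\mathbb Z/n$.
\item[(2)] $\mathcal F(W(I))=\mathcal F(W(J))$ if and only if $J=uI+c$ for some $u\in(\mathbb Z/n)^*$ and $c\in\mathbb Z/n$.
\end{enumerate}
\end{theorem}

In $\mathbb Z/5$ we have $\{0,2\}=2\{0,1\}$, while $\{0,2\}\ne\pm\{0,1\}+c$, because the differences of the two elements are $\pm2$ on the left and $\pm1$ on the right. So Theorem~\ref{thm:main} follows from the ``if'' part of (2) and the ``only if'' part of (1).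

\begin{corollary}\label{cor:many}
\begin{enumerate}
\item[(a)] For fixed $n\ge3$, equal finite quotients imply isomorphism within the family $\{W(I)\}_{I\subseteq\mathbb Z/n}$ if and only if $n\in\{3,4,6\}$.
\item[(b)] The groups $W(\{0,u\})$, $u\in(\mathbb Z/n)^*$, all have the same finite quotients and form exactly $\varphi(n)/2$ isomorphism classes. So arbitrarily many pairwise non-isomorphic Coxeter groups can share the same finite quotients.
\end{enumerate}
\end{corollary}

\begin{proof}
(b) Since $\{0,u\}=u\{0,1\}$, the finite quotients agree. If $\{0,u'\}=\pm\{0,u\}+c$, comparing differences gives $u'=\pm u$; conversely $\{0,-u\}=-\{0,u\}$. A unit $u$ differs from $-u$ because $n\nmid2$, so there are $\varphi(n)/2$ classes, and $\varphi(p)/2=(p-1)/2$ is unbounded on primes.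

(a) If $\varphi(n)>2$, part (b) gives non-isomorphic groups with the same finite quotients. If $\varphi(n)\le2$, then $(\mathbb Z/n)^*=\{\pm1\}$ and the conditions in (1) and (2) coincide. Finally, $\varphi(n)\le 2$ forces $p^{a-1}(p-1)\le2$ for every prime power $p^a$ dividing $n$, so $n\mid12$; among the divisors $n\ge3$ of $12$, only $n=12$ has $\varphi(n)>2$.
\end{proof}

The mechanism is as follows. The generators $s_k$ span an affine group $A=L\rtimes S_n$, where $L\cong\mathbb Z^{n-1}$ is a lattice. It contains $n$ pairwise non-conjugate copies $W_k$ $(k\in\mathbb Z/n)$ of $S_n$, and the involution $a_i$ marks the class of $W_i$ by centralizing it. Multiplying $L$ by a scalar $u$ moves the class $k$ to the class $uk$. On the lattice $L$ only $u=\pm1$ is invertible. In a finite quotient every $u$ prime to the order of the quotient is invertible, and such $u$ meet every class in $(\mathbb Z/n)^*$.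

Sections~\ref{sec:affine} and~\ref{sec:amalgam} describe $A$ and $W(I)$. Section~\ref{sec:scaling} proves the equality of finite quotients, first for the groups of Figure~\ref{fig:graphs}. Sections~\ref{sec:aut} and~\ref{sec:noniso} prove part (1) and complete Theorem~\ref{thm:main}. Section~\ref{sec:converse} proves the ``only if'' part of (2), which Theorem~\ref{thm:main} does not need.

\section{The affine group and its point stabilizers}\label{sec:affine}

Throughout, $n\ge3$, and $R$ denotes either $\mathbb Z$ or the ring of profinite integers $\widehat{\mathbb Z}=\varprojlim\mathbb Z/m\cong\prod_p\mathbb Z_p$. We use that $R$ is torsion-free, that $R/nR=\mathbb Z/n$, and that $\mathbb Z$ is a dense subring of $\widehat{\mathbb Z}$. The ring $\widehat{\mathbb Z}$ is needed only for Section~\ref{sec:converse}.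

The group $S_n$ acts on $R^n$ by $(\sigma x)_k=x_{\sigma^{-1}(k)}$, so that $\sigma e_i=e_{\sigma(i)}$. Put $|x|=x_1+\dots+x_n$, $\mathbf 1=(1,\dots,1)$ and $L_R=\{x\in R^n:|x|=0\}$; this is a free $R$-module of rank $n-1$, spanned by the vectors $e_i-e_j$. Let $A_R=L_R\rtimes S_n$ be the group of maps
\[
(l,\sigma)\colon R^n\to R^n,\quad x\mapsto l+\sigma x\qquad(l\in L_R,\ \sigma\in S_n),
\]
so that $(l,\sigma)(l',\tau)=(l+\sigma l',\sigma\tau)$. We write $t_l=(l,1)$, identify $\sigma$ with $(0,\sigma)$, and put $L=L_{\mathbb Z}$, $A=A_{\mathbb Z}\le A_{\widehat{\mathbb Z}}$.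

For $x\in R^n$ let $C_x$ be the stabilizer of $x$ in $A_R$. Since $x-\sigma x\in L_R$ for every $\sigma$,
\[
C_x=\{(x-\sigma x,\sigma):\sigma\in S_n\},
\]
and $C_x$ maps isomorphically onto $A_R/L_R=S_n$. As for any action, $gC_xg^{-1}=C_{gx}$. For $x\in\mathbb Z^n$ the group $C_x$ is the same whether computed in $A$ or in $A_{\widehat{\mathbb Z}}$. Elements of $A_R$ preserve $|x|$, and this gives an invariant of conjugacy.

\begin{lemma}\label{lem:conj}
$C_x$ and $C_z$ are conjugate in $A_R$ if and only if $|x|\equiv|z|\pmod{nR}$.
\end{lemma}

\begin{proof}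
We have $C_x=C_z$ if and only if $x-z$ is fixed by every $\sigma$, that is, $x-z\in R\mathbf 1$. If $gC_xg^{-1}=C_z$, then $gx-z=r\mathbf 1$ for some $r\in R$, and $|x|-|z|=|gx|-|z|=nr$. Conversely, if $|x|-|z|=nr$, then $l=z-x+r\mathbf 1$ lies in $L_R$, and $t_lC_xt_l^{-1}=C_{z+r\mathbf 1}=C_z$.
\end{proof}

We call $|x|\bmod n\in\mathbb Z/n$ the \emph{type} of $C_x$. The maps that move types are the following. For $u\in R$ and $y\in R^n$ define
\[
\mu_{u,y}\colon A_R\to A_R,\qquad(l,\sigma)\mapsto(ul+y-\sigma y,\sigma).
\]
This is a homomorphism, since $(ul+y-\sigma y)+\sigma(ul'+y-\tau y)=u(l+\sigma l')+y-\sigma\tau y$; when $u$ is a unit it is conjugation by the affine bijection $x\mapsto ux+y$ of $R^n$. From $u(x-\sigma x)+y-\sigma y=(ux+y)-\sigma(ux+y)$ we get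
\begin{equation}\label{eq:mu}
\mu_{u,y}(C_x)=C_{ux+y},
\end{equation}
so $\mu_{u,y}$ acts on types by $k\mapsto uk+|y|$.

\subsection*{The Coxeter generators}
The group $A$ is the affine Weyl group of type $\tilde A_{n-1}$: it is the Coxeter group of the $n$-cycle with all labels $3$, on the generators
\[
s_k=(k\ \,k{+}1)\quad(1\le k\le n-1),\qquad s_0=(e_1-e_n,(1\ n));
\]
see \cite[VI, \S2]{Bourbaki} or \cite[Ch.~4]{Humphreys}. Acting on $\mathbb R^n$, $s_k$ is the reflection in the hyperplane $x_k=x_{k+1}$ and $s_0$ is the reflection in the hyperplane $x_1-x_n=1$. For $0\le k\le n-1$ put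
\[
W_k=\langle s_j:j\ne k\rangle,\qquad\varepsilon_k=e_1+\dots+e_k .
\]

\begin{lemma}\label{lem:parabolic}
$W_k=C_{\varepsilon_k}$. Consequently the groups $W_k$ $(k\in\mathbb Z/n)$ have order $n!$, they are pairwise non-conjugate in $A_R$, and every $C_x$ of type $k$ is conjugate in $A_R$ to $W_k$.
\end{lemma}

\begin{proof}
For $j\ne0,k$ the coordinates $j$ and $j+1$ of $\varepsilon_k$ are equal, so $s_j$ fixes $\varepsilon_k$. For $k\ne0$ the first coordinate of $\varepsilon_k$ is $1$ and the last is $0$, so $(1\ n)\varepsilon_k=\varepsilon_k-e_1+e_n$ and $s_0$ fixes $\varepsilon_k$. Hence $W_k\le C_{\varepsilon_k}$. The images in $S_n$ of $s_0,\dots,s_{n-1}$ are the transpositions along the edges of the cycle $1,2,\dots,n,1$. Omitting one edge leaves a path through all $n$ points, and the transpositions along such a path generate $S_n$. So $W_k$ maps onto $S_n$, and since $C_{\varepsilon_k}\to S_n$ is bijective, $W_k=C_{\varepsilon_k}$. The rest follows from $|\varepsilon_k|=k$ and Lemma~\ref{lem:conj}.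
\end{proof}

\section{The groups $W(I)$ as amalgams}\label{sec:amalgam}

The presentation of $W(I)$ is the Coxeter presentation of $A$ with additional generators $a_i$ and the relations $a_i^2=1$ and $a_is_j=s_ja_i$ for $j\ne i$. This gives at once:

\begin{lemma}\label{lem:hom}
Let $Q$ be a group and $f\colon A\to Q$ a homomorphism. The homomorphisms $W(I)\to Q$ extending $f$ correspond, via $q_i=$ image of $a_i$, to the families $(q_i)_{i\in I}$ in $Q$ such that $q_i^2=1$ and $q_i$ centralizes $f(W_i)$.
\end{lemma}

Taking $Q=A$, $f=\mathrm{id}$ and all $q_i=1$ gives a retraction $W(I)\to A$; in particular $A$ is a subgroup of $W(I)$. Put $B_i=W_i\times\langle a_i\rangle$, a group of order $2\cdot n!$. An extension of $f|_{W_i}$ to $B_i$ is the same as a choice of $q_i$ as above, so Lemma~\ref{lem:hom} says that $W(I)$ is the amalgam of $A$ with the groups $B_i$ $(i\in I)$, each glued to $A$ along $W_i$.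

We recall what Bass--Serre theory gives for this amalgam $W=W(I)$. The groups $A$ and $B_i$ embed in $W$. The graph $T_I$ with vertices the cosets $gA$ and $gB_i$, and with edges the cosets $gW_i$, where $gW_i$ joins $gA$ to $gB_i$, is a tree. The group $W$ acts on it by left multiplication, without inverting an edge. Vertex stabilizers are the conjugates of $A$ and of the $B_i$, and edge stabilizers are the conjugates of the $W_i$. Let $v_0$ be the vertex $A$; the edges at $v_0$ are the cosets $gW_i$ with $g\in A$. We use three facts about a group $G$ acting on a tree without inversion.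
\begin{itemize}
\item[(T1)] If $G$ fixes two distinct vertices, it fixes the path between them, hence an edge at each of them.
\item[(T2)] An element of finite order fixes a vertex. If $G$ is generated by $g_1,\dots,g_r$, and every $g_i$ and every $g_ig_j$ fixes a vertex, then $G$ fixes a vertex \cite[I.6.5, Cor.~2 to Prop.~26]{Serre}.
\item[(T3)] If all edge stabilizers are trivial, then $G$ is the free product of the fundamental group of the quotient graph and the stabilizers of suitably chosen vertices, one in each orbit.
\end{itemize}

The ``if'' part of Theorem~\ref{thm:class}(1) needs none of this. For a map $\pi(k)=\pm k+c$, the assignment $s_k\mapsto s_{\pi(k)}$, $a_i\mapsto a_{\pi(i)}$ is a label-preserving isomorphism $\Gamma_{n,I}\to\Gamma_{n,\pi(I)}$, so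
\begin{equation}\label{eq:dihedral}
W(I)\cong W(\pm I+c).
\end{equation}

\section{Scaling the lattice: equal finite quotients}\label{sec:scaling}

Write $\mu_v=\mu_{v,0}$ for $v\in\mathbb Z$, so $\mu_v(l,\sigma)=(vl,\sigma)$. We first treat the smallest interesting case. For $n=3,4$ the only units are $\pm1$, and for $|I|\le1$ the set $uI+c$ is a translate of $I$; in both cases \eqref{eq:dihedral} already gives an isomorphism.

\begin{example}\label{ex:five}
Let $n=5$, $I=\{0,1\}$, $J=\{0,2\}$. We extend $\mu_2$ to a homomorphism $\Phi_2\colon W(I)\to W(J)$. The map $\mu_2$ fixes $s_1,\dots,s_4$ and sends $s_0$ to $(2e_1-2e_5,(1\ 5))$. The generator $a_0$ must go to an involution commuting with $s_1,\dots,s_4$, and $a_0$ itself will do. The generator $a_1$ must go to an involution commuting with $s_2,s_3,s_4$ and $\mu_2(s_0)$. These four elements fix the point $2e_1$, which has coordinate sum $2$. The translation $t=t_{e_1-e_2}$ carries $\varepsilon_2=e_1+e_2$ to $2e_1$, so $C_{2e_1}=tW_2t^{-1}$, and $\Phi_2(a_1)=ta_2t^{-1}$ will do.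

Now let $g\colon W(J)\to Q$ be onto a finite group. If $g(L)$ has odd order, squaring is a bijection of $g(L)$, so $g\Phi_2(A)=g(A)$. Then the image of $g\Phi_2$ contains $g(t)$, hence $g(a_2)$, and $g\Phi_2$ is onto. Without the parity assumption this fails: for the composite $g\colon W(J)\to A\to A/2L$ of the retraction and the projection, $g\Phi_2$ has image $S_5$. The remedy is to use another $v\equiv2\pmod5$. For $v=7$, the vector $l=(5,-2,-1,-1,-1)\in L$ satisfies $l+\varepsilon_2=7e_1-\mathbf 1$, so $\mu_7(W_1)=C_{7e_1}=t_lW_2t_l^{-1}$, and the resulting map $\Phi_7$ serves all $g$ with $7\nmid|g(L)|$. For each $v$ with $|v|>1$ the quotient $A/vL$ defeats $\Phi_v$, so the scalar has to be chosen after the quotient.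
\end{example}

\begin{proposition}\label{prop:same}
If $J=uI+c$ with $u\in(\mathbb Z/n)^*$, then $\mathcal F(W(I))=\mathcal F(W(J))$.
\end{proposition}

\begin{proof}
By \eqref{eq:dihedral} we may assume $J=uI$. Let $g\colon W(J)\to Q$ be onto a finite group. By the Chinese remainder theorem there is an integer $v$ with $v\equiv u\pmod n$ and $v\equiv1\pmod p$ for every prime $p$ dividing $|Q|$ but not $n$. Since $u$ is a unit, $v$ is also prime to $n$, so $v$ is prime to $|Q|$.

For $i\in I$, \eqref{eq:mu} gives $\mu_v(W_i)=C_{v\varepsilon_i}$, which has type $ui$. By Lemma~\ref{lem:parabolic} there is $h_i\in A$ with $\mu_v(W_i)=h_iW_{ui}h_i^{-1}$. The involution $h_ia_{ui}h_i^{-1}\in W(J)$ centralizes this group, so Lemma~\ref{lem:hom} yields a homomorphism $\Phi\colon W(I)\to W(J)$ with $\Phi|_A=\mu_v$ and $\Phi(a_i)=h_ia_{ui}h_i^{-1}$.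

Let $D$ be the image of $g\Phi$. It contains $g(S_n)$ and $g(t_{vl})=g(t_l)^v$ for $l\in L$. The order of $g(t_l)$ is prime to $v$, so $g(t_l)\in D$, and $g(A)\le D$. In particular $g(h_i)\in D$, hence $g(a_{ui})\in D$ for all $i\in I$; these are the $g(a_j)$, $j\in J$. So $D=Q$ and $\mathcal F(W(J))\subseteq\mathcal F(W(I))$. Since $I=u^{-1}J$, the reverse inclusion holds by symmetry.
\end{proof}

\begin{remark}
The elements $h_i$ vary with $i$. This is harmless only because the edges $\{a_i,a_j\}$ are labeled $\infty$: a relation between $a_i$ and $a_j$ would have to be verified for $h_ia_{ui}h_i^{-1}$ and $h_ja_{uj}h_j^{-1}$.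
\end{remark}

\section{Automorphisms of the affine group}\label{sec:aut}

Both converses in Theorem~\ref{thm:class} reduce an isomorphism to an automorphism of $A_R$, and we must know how it can permute the types. The answer is that there is nothing beyond the maps $\mu_{u,y}$. We give $A_{\widehat{\mathbb Z}}$ the product topology of $L_{\widehat{\mathbb Z}}\times S_n$.

\begin{lemma}\label{lem:aut}
Let $\alpha$ be an automorphism of $A_R$, continuous if $R=\widehat{\mathbb Z}$. Then $\alpha$ is $\mu_{u,y}$ followed by conjugation by an element of $S_n$, for some $u\in R^*$ and $y\in R^n$. In particular there is $c\in\mathbb Z/n$ such that $\alpha(W_k)$ is conjugate in $A_R$ to $W_{uk+c}$ for every $k\in\mathbb Z/n$.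
\end{lemma}

\begin{proof}
\emph{$L_R$ is characteristic.} We show that it is the set of elements with finitely many conjugates. The conjugates of $t_l$ are the $t_{\tau l}$, $\tau\in S_n$. Let $\sigma\ne1$, say $\sigma(i)\ne i$; choose $j\ne i$ and put $m=e_i-e_j$. The $i$-th coordinate of $m-\sigma m=e_i-e_j-e_{\sigma(i)}+e_{\sigma(j)}$ is $1$ or $2$. The conjugates $t_{Nm}(l,\sigma)t_{Nm}^{-1}=(l+N(m-\sigma m),\sigma)$, $N\in\mathbb Z$, are therefore pairwise distinct, as $R$ is torsion-free.

\emph{The action on $S_n$.} So $\alpha$ induces an additive automorphism $\beta$ of $L_R$ and an automorphism $\bar\alpha$ of $S_n=A_R/L_R$. The map $\beta$ is $R$-linear; for $R=\widehat{\mathbb Z}$ this follows from continuity and the density of $\mathbb Z$. Applying $\alpha$ to $\sigma t_l\sigma^{-1}=t_{\sigma l}$ gives $\bar\alpha(\sigma)\beta=\beta\sigma$ on $L_R$, so $\sigma$ and $\bar\alpha(\sigma)$ have the same trace on $L_R$. The trace of $\sigma$ on $R^n$ is its number of fixed points, and $\sigma$ acts trivially on $R^n/L_R\cong R$, so the trace on $L_R$ is the number of fixed points minus $1$. Thus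 $\bar\alpha$ preserves the number of fixed points. The transpositions are the permutations with exactly $n-2$ fixed points, so $\bar\alpha$ maps transpositions to transpositions, and such an automorphism of $S_n$ is inner \cite[Ch.~7]{Rotman}. Composing $\alpha$ with conjugation by an element of $S_n$, we may assume $\bar\alpha=\mathrm{id}$; we show that then $\alpha=\mu_{u,y}$.

\emph{The action on $L_R$.} Now $\beta$ commutes with $S_n$. The vector $x=\beta(e_1-e_2)$ satisfies $(1\ 2)x=-x$, so $x_2=-x_1$ and $2x_i=0$, hence $x_i=0$, for $i\ge3$. Thus $x=u(e_1-e_2)$ with $u=x_1$. Applying permutations gives $\beta(e_i-e_j)=u(e_i-e_j)$ for all $i\neq j$, so $\beta$ is multiplication by $u$. Since $e_1-e_2=ul$ for some $l\in L_R$, we get $1=ul_1$ and $u\in R^*$.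

\emph{The action on the complement $S_n$.} Write $\alpha(\sigma)=(d(\sigma),\sigma)$. Then $d(\sigma\tau)=d(\sigma)+\sigma d(\tau)$, that is,
\begin{equation}\label{eq:cocycle}
d(\sigma\tau)_k=d(\sigma)_k+d(\tau)_{\sigma^{-1}(k)} .
\end{equation}
We want $y$ with $d(\sigma)=y-\sigma y$. It cannot in general be found in $L_R$, for then $\alpha(S_n)=C_y$ would always have type $0$; but it can be found in $R^n$. If $y$ exists, we may subtract a multiple of $\mathbf 1$ to make $y_1=0$, and then $d(\sigma)_{\sigma(1)}=y_{\sigma(1)}$. This tells us how to define $y$. By \eqref{eq:cocycle}, $\tau\mapsto d(\tau)_1$ is a homomorphism from the stabilizer of $1$ in $S_n$ to the torsion-free group $R$, so it vanishes. Put $y_i=d(\sigma)_i$ for any $\sigma$ with $\sigma(1)=i$. Any other choice is $\sigma\tau$ with $\tau(1)=1$, and $d(\sigma\tau)_i=d(\sigma)_i+d(\tau)_1=d(\sigma)_i$, so $y_i$ is well defined. For $\rho\in S_n$ and $\sigma(1)=i$, \eqref{eq:cocycle} gives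
\[
y_{\rho(i)}=d(\rho\sigma)_{\rho(i)}=d(\rho)_{\rho(i)}+y_i=d(\rho)_{\rho(i)}+(\rho y)_{\rho(i)},
\]
so $d(\rho)=y-\rho y$. Hence $\alpha(l,\sigma)=\alpha(t_l)\alpha(\sigma)=(ul+y-\sigma y,\sigma)$.

The last assertion follows from \eqref{eq:mu} and Lemma~\ref{lem:parabolic}, with $c=|y|\bmod n$.
\end{proof}

\section{Recovering $I$ from the group $W(I)$}\label{sec:noniso}

An isomorphism $W(I)\to W(J)$ need not respect the generators, so we need descriptions of $A$ and of $I$ that refer to the group alone. The tree supplies both. Write $A_I$ for the copy of $A$ in $W(I)$.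

\begin{lemma}\label{lem:findA}
If $\theta\colon W(I)\to W(J)$ is an isomorphism, then $\theta(A_I)$ is conjugate to $A_J$.
\end{lemma}

\begin{proof}
The group $A$ is generated by the involutions $s_k$, and each product $s_ks_l$ has order at most $3$. By (T2), $\theta(A_I)$ fixes a vertex of $T_J$. Since it is infinite and the $B_j$ are finite, $\theta(A_I)\le gA_Jg^{-1}$ for some $g\in W(J)$. Likewise $\theta^{-1}(A_J)\le hA_Ih^{-1}$ for some $h\in W(I)$. With $w=\theta^{-1}(g)h$ we obtain
\[
A_I\le\theta^{-1}(gA_Jg^{-1})\le wA_Iw^{-1}.
\]
So $A_I$ fixes the vertices $v_0$ and $wv_0$ of $T_I$. Edge stabilizers are finite, so $wv_0=v_0$ by (T1). Thus $w\in A_I$, both inclusions are equalities, and $\theta(A_I)=gA_Jg^{-1}$.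
\end{proof}

Here $n\ge3$ matters: for $n=2$ the group $L\rtimes S_2$ is infinite dihedral and acts on a line without a fixed point.

\begin{lemma}\label{lem:centralizer}
The centralizer of $W_k$ in $W(I)$ is nontrivial if and only if $k\in I$.
\end{lemma}

\begin{proof}
If $k\in I$, it contains $a_k\ne1$. Let $k\notin I$. If $W_k$ fixed a vertex of $T_I$ other than $v_0$, then by (T1) it would fix an edge at $v_0$, so $W_k\le gW_ig^{-1}$ with $g\in A$ and $i\in I$. Both groups have order $n!$, so they would be equal, and Lemma~\ref{lem:parabolic} would give $k=i\in I$. Hence $v_0$ is the only vertex fixed by $W_k$.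

Let $z$ centralize $W_k$. Then $W_k$ fixes $zv_0$, so $zv_0=v_0$ and $z=(l,\tau)\in A$. As $W_k$ maps onto $S_n$, the permutation $\tau$ is central in $S_n$, so $\tau=1$ because $n\ge3$. The translation $t_l$ commutes with an element $(l',\sigma)$ only if $\sigma l=l$. So $l$ is fixed by $S_n$ and has coordinate sum $0$, whence $l=0$ and $z=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(1)]
The ``if'' part is \eqref{eq:dihedral}. Let $\theta\colon W(I)\to W(J)$ be an isomorphism. By Lemma~\ref{lem:findA} we may compose it with an inner automorphism so that $\theta(A_I)=A_J$. Lemma~\ref{lem:aut} with $R=\mathbb Z$, where $R^*=\{\pm1\}$, gives a bijection $\pi(k)=\pm k+c$ of $\mathbb Z/n$ such that $\theta(W_k)$ is conjugate to $W_{\pi(k)}$. The centralizer of $W_k$ in $W(I)$ is then isomorphic to the centralizer of $W_{\pi(k)}$ in $W(J)$. By Lemma~\ref{lem:centralizer}, $k\in I$ if and only if $\pi(k)\in J$, so $J=\pi(I)$.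
\end{proof}

Together with Proposition~\ref{prop:same}, this proves Theorem~\ref{thm:main}.

\section{Recovering $I$ from the finite quotients}\label{sec:converse}

It remains to prove that $\mathcal F(W(I))=\mathcal F(W(J))$ forces $J=uI+c$. By \cite{DFPR} there is then an isomorphism of topological groups $\theta\colon\widehat W(I)\to\widehat W(J)$, which we fix. We follow the plan of Section~\ref{sec:noniso}, but the completion does not act on $T_I$, so Lemmas~\ref{lem:findA} and~\ref{lem:centralizer} need substitutes that can be read from finite quotients.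

\subsection{Profinite completions}
Let $G$ be a residually finite group, regarded as a dense subgroup of the compact group $\widehat G$; a bar denotes closure in $\widehat G$. We use the following standard facts.
\begin{itemize}
\item[(P1)] A homomorphism from $G$ to a finite group extends uniquely to a continuous homomorphism on $\widehat G$.
\item[(P2)] The map $U\mapsto\overline U$ is a bijection from finite-index subgroups of $G$ to open subgroups of $\widehat G$, with inverse $V\mapsto V\cap G$. It preserves normality, $\overline U\cong\widehat U$, and $\widehat G/\overline U=G/U$ for normal $U$.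
\item[(P3)] The open normal subgroups form a base of neighborhoods of $1$. If $D$ is a closed subgroup and $V$ runs through such a base, then $\bigcap_VVD=D$, since a point $g\notin D$ has a neighborhood $Vg$ disjoint from $D$.
\end{itemize}

A subgroup of finite index in $A$ meets $L$ in a subgroup of some finite index $m$, so it contains the normal subgroup $mL$. Since $\mathbb Z^n=L\oplus\mathbb Ze_1$, we have $L/mL=\{x\in(\mathbb Z/m)^n:|x|=0\}$, and therefore $\widehat A=\varprojlim\,(L/mL)\rtimes S_n=A_{\widehat{\mathbb Z}}$. The inclusion $A\to W(I)$ and the retraction $W(I)\to A$ induce continuous maps $\widehat A\to\widehat W(I)\to\widehat A$ with composite the identity. So $\widehat A$ embeds in $\widehat W(I)$, with compact image in which $A_I$ is dense; this identifies $\overline{A_I}$ with $\widehat A$.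

\subsection{Finding the affine subgroup}
A suitable normal subgroup $U$ of finite index in $W(I)$ is a free product of a free group and of lattices $\mathbb Z^d$, $d=n-1\ge2$, one for each $U$-orbit of the vertices $gA$. We reconstruct the set of these factors from $\widehat U$; the stabilizer of a factor then approximates $\overline{A_I}$. What distinguishes a lattice factor is that its elements commute, and the smallest test groups that detect this are the Heisenberg groups.

Fix a prime $p$ and let $\operatorname{Heis}$ be the group of upper unitriangular $3\times3$ matrices over $\mathbb F_p$. The $(1,2)$- and $(2,3)$-entries are homomorphisms $\operatorname{Heis}\to\mathbb F_p$. If $M$ and $M'$ have these entries equal to $(a,b)$ and $(a',b')$, then $MM'$ and $M'M$ differ only in the $(1,3)$-entry, by $ab'-a'b$. For a finitely generated group $U$ put $H=\operatorname{Hom}(U,\mathbb F_p)$. For $x,y\in H$ write $x\perp y$ if some homomorphism $U\to\operatorname{Heis}$ has $(1,2)$-entry $x$ and $(2,3)$-entry $y$, and let $\operatorname{Ann}(x)=\{y\in H:x\perp y\}$. By (P1), the vector space $H$ and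 the relation $\perp$ can equally be defined by continuous homomorphisms on $\widehat U$.

\begin{lemma}\label{lem:heis}
Let $U$ be the free product of a free group $F$ of finite rank and finitely many groups $\Lambda_e\cong\mathbb Z^d$ $(e\in E)$. For $x\in H$ put $x_e=x|_{\Lambda_e}$ and $\operatorname{supp}x=\{e:x_e\ne0\}$. Then $\operatorname{Ann}(x)$ is a subspace of $H$ of codimension $(d-1)\,|\operatorname{supp}x|$.
\end{lemma}

\begin{proof}
A homomorphism to $\operatorname{Heis}$ with entries $x,y$ exists on $U$ if and only if one exists on each free factor. On $F$ it always exists: send each basis element to any matrix with the prescribed entries. On $\Lambda_e$, with basis $\lambda_1,\dots,\lambda_d$, the chosen matrices must commute, and this happens if and only if $x(\lambda_r)y(\lambda_s)-x(\lambda_s)y(\lambda_r)=0$ for all $r,s$, that is, if and only if $x_e$ and $y_e$ are linearly dependent. So $\operatorname{Ann}(x)=\{y:y_e\in\mathbb F_px_e\text{ for all }e\in\operatorname{supp}x\}$. Since $H=\operatorname{Hom}(F,\mathbb F_p)\oplus\bigoplus_e\operatorname{Hom}(\Lambda_e,\mathbb F_p)$ and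 each $\operatorname{Hom}(\Lambda_e,\mathbb F_p)$ has dimension $d$, the codimension is as stated.
\end{proof}

For $d=1$ the lemma gives no information, as it must, since a factor $\mathbb Z$ is free. For $d\ge2$ the number $\nu(x)=|\operatorname{supp}x|$ is determined by $\widehat U$ and $d$. Put $P=\{x\in H:\nu(x)=1\}$ and, for $x,y\in P$, write $x\approx y$ if $\nu(x+y)\le1$. If $x$ and $y$ have the same support $\{e\}$, then $\operatorname{supp}(x+y)\subseteq\{e\}$; if they have different supports, $\nu(x+y)=2$. Every $\{e\}$ occurs as a support. So $\approx$ is an equivalence relation, and $\operatorname{supp}$ induces a bijection from $\mathcal E(\widehat U):=P/{\approx}$ to $E$. Any topological isomorphism $\widehat U\to\widehat{U'}$ between completions of two such groups with the same $d$ induces a bijection $\mathcal E(\widehat U)\to\mathcal E(\widehat{U'})$, functorially.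

Let $W=W(I)$, and let $K_I$ be the kernel of the homomorphism $W\to S_n\times(\mathbb Z/2)^I$ that is the projection $A\to S_n$ on $A$ and sends $a_i$ to the $i$-th basis vector; it exists by Lemma~\ref{lem:hom}. This homomorphism is injective on each $B_i$, and $K_I\cap A=L$.

\begin{lemma}\label{lem:stab}
Let $V\le\overline{K_I}$ be an open normal subgroup of $\widehat W$. Then $U=V\cap W$ has the form in Lemma~\ref{lem:heis} with $d=n-1$, and the point stabilizers of the conjugation action of $\widehat W$ on $\mathcal E(V)$ are exactly the conjugates of $V\overline{A_I}$.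
\end{lemma}

\begin{proof}
By (P2), $U$ is normal of finite index in $W$, $U\le K_I$, and $V=\overline U\cong\widehat U$. Since $U$ is normal and $U\cap B_i=1$, the stabilizers in $U$ of all edges and of all vertices $gB_i$ of $T_I$ are trivial. The stabilizer of $gA$ is $\Lambda_g=g\Lambda g^{-1}$, where $\Lambda=U\cap A$ has finite index in $L$, so $\Lambda\cong\mathbb Z^{n-1}$. The quotient graph $U\backslash T_I$ is finite, and since $UgA=gUA$, the $U$-orbits of the vertices $gA$ form the set $E=W/UA$. By (T3), $U$ is the free product of a free group of finite rank and the groups $\Lambda_g$ for suitable representatives $g$ of the elements of $E$.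

If $g'=u'ga$ with $u'\in U$ and $a\in A$, then $\Lambda_{g'}=u'\Lambda_gu'^{-1}$, because $\Lambda$ is normal in $A$. Elements of $H$ are invariant under conjugation in $U$, so $\operatorname{supp}x=\{gUA:x|_{\Lambda_g}\ne0\}$, whichever representatives are used. An element $w\in\widehat W$ acts on $H$ by $(wx)(v)=x(w^{-1}vw)$; the subgroup $V$ acts trivially, so the action factors through $\widehat W/V=W/U$. For $w\in W$ and $\lambda\in\Lambda_g$ we have $w\lambda w^{-1}\in\Lambda_{wg}$ and $(wx)(w\lambda w^{-1})=x(\lambda)$, so $\operatorname{supp}(wx)=w\operatorname{supp}x$. Thus the action on $\mathcal E(V)$ is left multiplication on $W/UA$. It is transitive, and the stabilizer of the base point is the preimage $VA$ of $UA/U$ in $\widehat W$. This subgroup is open, hence closed, so it equals $V\overline{A_I}$.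
\end{proof}

\begin{proposition}\label{prop:findA}
$\theta(\overline{A_I})$ is conjugate to $\overline{A_J}$ in $\widehat W(J)$.
\end{proposition}

\begin{proof}
Let $V$ run through the open normal subgroups of $\widehat W(I)$ with $V\le\overline{K_I}$ and $\theta(V)\le\overline{K_J}$. They form a base of neighborhoods of $1$ closed under finite intersections. Lemma~\ref{lem:stab} applies to $V$ and to $\theta(V)$, and $\theta$ induces a bijection $\mathcal E(V)\to\mathcal E(\theta(V))$ compatible with the conjugation actions. So $\theta$ carries point stabilizers to point stabilizers, and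
\[
X_V=\{h\in\widehat W(J):\theta(V\overline{A_I})=h\,\theta(V)\overline{A_J}\,h^{-1}\}
\]
is nonempty. The element $h$ depends on $V$, and compactness removes this dependence. The set $X_V$ is a union of cosets of the open subgroup $\theta(V)$, so it is closed. If $V'\le V$, multiplying the equation that defines $X_{V'}$ by the normal subgroup $\theta(V)$ shows $X_{V'}\subseteq X_V$. Hence the sets $X_V$ have the finite intersection property, and there is $h\in\bigcap_VX_V$. Intersecting over all $V$ and using (P3) on both sides gives $\theta(\overline{A_I})=h\overline{A_J}h^{-1}$.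
\end{proof}

\subsection{Counting extensions}
Composing $\theta$ with an inner automorphism, we assume $\theta(\overline{A_I})=\overline{A_J}$ and let $\alpha$ be the resulting continuous automorphism of $\widehat A=A_{\widehat{\mathbb Z}}$. By Lemma~\ref{lem:aut} there are $u\in(\mathbb Z/n)^*$ and $c\in\mathbb Z/n$ such that $\alpha(W_k)$ is conjugate in $\widehat A$ to $W_{\pi(k)}$, where $\pi(k)=uk+c$. Put $I'=\pi^{-1}(J)$. We must show $I=I'$, for then $J=uI+c$.

In place of centralizers in $\widehat W(I)$ we use centralizers in finite groups, which Lemma~\ref{lem:hom} relates to $I$. For a finite group $Q$ and a continuous homomorphism $f\colon\widehat A\to Q$ put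
\[
h_f(k)=\#\{q\in Q:q^2=1,\ q\text{ centralizes }f(W_k)\}.
\]

\begin{lemma}\label{lem:count}
For all $Q$ and $f$ we have $\prod_{i\in I}h_f(i)=\prod_{i\in I'}h_f(i)$.
\end{lemma}

\begin{proof}
By (P1) and the density of $A$ in $\widehat A$, continuous extensions of $f$ to $\widehat W(I)$ correspond to extensions of $f|_A$ to $W(I)$. By Lemma~\ref{lem:hom} there are $\prod_{i\in I}h_f(i)$ of them. Likewise $f'=f\alpha^{-1}$ has $\prod_{j\in J}h_{f'}(j)$ continuous extensions to $\widehat W(J)$. Composition with $\theta^{-1}$ is a bijection between the two sets of extensions. If $\alpha(W_k)=gW_{\pi(k)}g^{-1}$, then $f(W_k)=f'(g)f'(W_{\pi(k)})f'(g)^{-1}$, so $h_{f'}(\pi(k))=h_f(k)$, and $\prod_{j\in J}h_{f'}(j)=\prod_{i\in I'}h_f(i)$.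
\end{proof}

\subsection{Test groups that separate the types}
We need pairs $(Q,f)$ for which $h_f(i)$ is computable and depends on $i$. A wreath product turns $h_f(i)$ into a count of orbits of $W_i$ on a finite set, up to a bounded factor.

Let $\tilde A=A/nL$. For $k\in\mathbb Z/n$ it acts on $X_k=\{x\in(\mathbb Z/n)^n:|x|=k\}$ by $(l,\sigma)x=l+\sigma x$. Let $N(s)$ be the number of multisets of $n$ elements of $\mathbb Z/n$ with sum $s$; this is the number of $S_n$-orbits on $X_s$. The identity $(\varepsilon_i-\sigma\varepsilon_i,\sigma)x-\varepsilon_i=\sigma(x-\varepsilon_i)$ shows that $x\mapsto x-\varepsilon_i$ turns the action of $W_i=C_{\varepsilon_i}$ on $X_k$ into the action of $S_n$ on $X_{k-i}$. So $W_i$ has $N(k-i)$ orbits on $X_k$.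

\begin{lemma}\label{lem:conv}
$\sum_{i\in I}N(k-i)=\sum_{i\in I'}N(k-i)$ for every $k\in\mathbb Z/n$.
\end{lemma}

\begin{proof}
For $r\ge1$ let $M$ be the group of functions $X_k\to\mathbb F_2^r$, let $Q=M\rtimes\tilde A$, and let $f$ be the continuous extension of $A\to\tilde A\le Q$. For $w\in f(W_i)$ we have $(e,z)(0,w)=(e,zw)$ and $(0,w)(e,z)=(we,wz)$. So $(e,z)$ centralizes $f(W_i)$ if and only if $z$ does and $e$ is constant on the orbits of $W_i$. There are $2^{rN(k-i)}$ such functions $e$, and each $(e,1)$ has square $1$. Therefore
\[
rN(k-i)\le\log_2h_f(i)\le rN(k-i)+\log_2|\tilde A| .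
\]
Taking $\log_2$ in Lemma~\ref{lem:count}, we see that the two sums in the statement differ by at most $\frac nr\log_2|\tilde A|$. Let $r\to\infty$.
\end{proof}

For $n=3$ this already suffices by inspection. The multisets $000,111,222,012$ have sum $0$, the multisets $001,112,022$ have sum $1$, and $002,011,122$ have sum $2$; so $N(0)=4$ and $N(1)=N(2)=3$. Lemma~\ref{lem:conv} reads $3|I|+1_I(k)=3|I'|+1_{I'}(k)$, and reducing modulo $3$ gives $1_I=1_{I'}$. In general we show that convolution with $N$ is injective.

\begin{lemma}\label{lem:fourier}
Let $\chi\colon\mathbb Z/n\to\mathbb C^*$ be a character of order $e$ and put $q=n/e$. Then $\sum_sN(s)\chi(s)=\binom{2q-1}{q}>0$.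
\end{lemma}

\begin{proof}
The sum equals $\sum\chi(y_1)\cdots\chi(y_n)$ over all multisets $\{y_1,\dots,y_n\}$, which is the coefficient of $T^n$ in $\prod_{y\in\mathbb Z/n}(1-\chi(y)T)^{-1}$. The character $\chi$ takes each $e$-th root of unity as a value exactly $q$ times, and $\prod_{\zeta^e=1}(1-\zeta T)=1-T^e$. So the product is $(1-T^e)^{-q}$, and the coefficient of $T^n=(T^e)^q$ is $\binom{2q-1}q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(2)]
The ``if'' part is Proposition~\ref{prop:same}. For the converse let $\delta=1_I-1_{I'}$. By Lemma~\ref{lem:conv}, $\sum_i\delta(i)N(k-i)=0$ for all $k$. Multiplying by $\chi(k)=\chi(i)\chi(k-i)$ and summing over $k$ gives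
\[
\Bigl(\sum_i\delta(i)\chi(i)\Bigr)\Bigl(\sum_sN(s)\chi(s)\Bigr)=0 .
\]
By Lemma~\ref{lem:fourier} the first factor vanishes for every character $\chi$. The characters span the space of functions $\mathbb Z/n\to\mathbb C$, so $\delta=0$. Thus $I=I'$ and $J=\pi(I)=uI+c$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, VI, \S2.

\bibitem{DFPR}
Dixon, Formanek, Poland and Ribes, \emph{Profinite completions and isomorphic finite quotients}, J. Pure Appl. Algebra \textbf{23} (1982).

\bibitem{Humphreys}
Humphreys, \emph{Reflection groups and Coxeter groups}.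

\bibitem{MV}
Philip M\"oller and Olga Varghese, \emph{On quotients of Coxeter groups}, arXiv:2305.06207 (2023).

\bibitem{Rotman}
Rotman, \emph{An Introduction to the Theory of Groups}.

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
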